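# When do the Betti numbers of configuration spaces of a graph become polynomial?

## 1. Points on a tree

### Counting homology classes as particles are added

Let $\Gamma=(V,E)$ be a finite connected graph, viewed as a 1-dimensional cell complex (loops and multiple edges are allowed). For $k\ge 0$ its unordered $k$-configuration space is
$$
B_k\Gamma=\{\{x_1,\dots,x_k\}\subseteq\Gamma : x_i\ne x_j\text{ for } i\neq j\},
$$
and $B\Gamma=\coprod_{k\ge0}B_k\Gamma$. Fix a field $\mathbb F$; all homology has coefficients in $\mathbb F$.

By work of An, Drummond-Cole and Knudsen, each edge acts on $B\Gamma$ by adding a particle on that edge. This makes $H_i(B\Gamma)=\bigoplus_k H_i(B_k\Gamma)$ a graded module over the polynomial ring $\mathbb F[E]$, with $H_i(B_k\Gamma)$ in degree $k$. It is known that this module is finitely generated, and that there is a polynomial $P^i_\Gamma$, the Hilbert polynomial, with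
$$
\dim_{\mathbb F} H_i(B_k\Gamma)=P^i_\Gamma(k)\qquad\text{for all sufficiently large } k .
$$

How large is "sufficiently large"? Let the **onset** of $H_i(B\Gamma)$ be the least $k_0\ge0$ such that the equality holds for all $k\ge k_0$. In the paper of Byung Hee An and Jang Soo Kim, "Hilbert polynomials of configuration spaces over graphs of circumference at most 1" (arXiv:2505.24416, 2025), which is the source of the problem, this number is called the *regularity* of $H_i(B\Gamma)$. We use a different word because Castelnuovo–Mumford regularity will soon appear, and the two numbers are not the same. The problem is: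

> Fix $i\ge2$. Can the onset of $H_i(B\Gamma)$ be made arbitrarily large by choosing the graph $\Gamma$?

We begin with trees, where everything can be computed.

**Special case (trees).** If $\Gamma$ is a finite tree with at least one edge, then for every $i\ge0$ the onset of $H_i(B\Gamma)$ is $0$: the function $k\mapsto\dim H_i(B_k\Gamma)$ is a polynomial for all $k\ge0$.

To prove it we need a chain model and a way to read the onset off a generating function.

### The Świątkowski complex and its reduction

Each edge has two half-edges, one at each of its ends; a loop at $v$ gives two half-edges at $v$. Let $H(v)$ be the set of half-edges at $v$ and $e(h)$ the edge containing $h$. The Świątkowski complex is treated by An, Drummond-Cole and Knudsen in *Subdivisional spaces and graph braid groups* (Doc. Math. 24 (2019)) and *Edge stabilization in the homology of graph braid groups* (Geom. Topol. 24 (2020)). It is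
$$
S(\Gamma)=\mathbb F[E]\otimes\bigotimes_{v\in V}S(v),\qquad S(v)=\mathbb F\langle\varnothing,\,v,\,h\ (h\in H(v))\rangle ,
$$
where (homological degree, weight) is $(0,0)$ for $\varnothing$, $(0,1)$ for $v$, $(1,1)$ for $h$ and $(0,1)$ for an edge $e$. One may think of $\varnothing$ as "no particle near $v$", of $v$ as "a particle at $v$", and of $h$ as "a particle moving between $v$ and the edge $e(h)$". The differential is $\mathbb F[E]$-linear with
$$
\partial h=e(h)-v,\qquad \partial v=\partial\varnothing=0,
$$
extended by the Leibniz rule. The fact we use as input is that $H_i(B\Gamma)\cong H_i(S(\Gamma))$ as graded $\mathbb F[E]$-modules, with $H_i(B_k\Gamma)$ in weight $k$.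

**Reduction at a vertex.** The purpose is to remove the generators $v$. Assume $\Gamma$ has at least one edge; since $\Gamma$ is connected, every $H(v)$ is nonempty. Put $S_v=\mathbb F[E]\otimes S(v)$, and let $K_v\subset S_v$ be the $\mathbb F[E]$-span of $\varnothing$ and all differences $h-h'$ with $h,h'\in H(v)$. Since $\partial(h-h')=e(h)-e(h')$, a multiple of $\varnothing$, this is a subcomplex. The quotient $S_v/K_v$ is free on two elements: the class $\bar v$, and the common class $\bar h$ of all half-edges. In it $\partial\bar h=-\bar v$, because $e(h)\varnothing\in K_v$. So $S_v/K_v$ is contractible, with contracting homotopy $\bar v\mapsto-\bar h$.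

Now let $C$ be a tensor product over $\mathbb F[E]$ of complexes $S_w$ or $K_w$ for the vertices $w\ne v$. Everything is free over $\mathbb F[E]$, so
$$
0\to K_v\otimes C\to S_v\otimes C\to (S_v/K_v)\otimes C\to0
$$
is exact (tensor products over $\mathbb F[E]$), and the last complex is acyclic. Hence replacing $S_v$ by $K_v$ does not change homology. Doing this one vertex at a time gives
$$
H_*(B\Gamma)\cong H_*\Big(\bigotimes_{\mathbb F[E]}K_v\Big).\tag{1}
$$

**Splitting off one edge.** Let $D\subset\mathbb FE$ be the span of all differences $e-e'$, and fix $e_0\in E$. Since $e=e_0+(e-e_0)$, we have $\mathbb FE=\mathbb Fe_0\oplus D$, $\dim D=|E|-1$, and $\mathbb F[E]=\mathbb F[e_0]\otimes\operatorname{Sym}D$. Let $W_v$ be the span of the differences $h-h'$ for $h,h'\in H(v)$, so $\dim W_v=|H(v)|-1$, and let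
$$
\partial_v:W_v\to D,\qquad \partial_v(h-h')=e(h)-e(h').
$$
Write $S=\operatorname{Sym}D$. Let $\mathbb K_\Gamma$ be the tensor product over $S$, over all $v\in V$, of the two-term complexes $W_v\otimes S(-1)\to S$, $w\mapsto\partial_v(w)$. The differential in (1) involves only elements of $D$, so $\bigotimes_{\mathbb F[E]} K_v=\mathbb F[e_0]\otimes_{\mathbb F}\mathbb K_\Gamma$ and
$$
H_i(B\Gamma)\cong\mathbb F[e_0]\otimes_{\mathbb F}H_i(\mathbb K_\Gamma)\tag{2}
$$
as graded modules over $\mathbb F[E]=\mathbb F[e_0]\otimes S$. If $h_i(t)$ denotes the Hilbert series of $H_i(\mathbb K_\Gamma)$, then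
$$
\sum_{k\ge0}\dim H_i(B_k\Gamma)\,t^k=\frac{h_i(t)}{1-t}.\tag{3}
$$

### Reading the onset off a rational function

A Hilbert series of a finitely generated graded module living in nonnegative degrees has the form $g(t)/(1-t)^c$ with $g$ a polynomial. For such a rational function, $O(t^d)$ always refers to $t\to\infty$; thus $f=O(t^d)$ means that numerator degree minus denominator degree is at most $d$.

**Lemma 1.** Let $f(t)=g(t)/(1-t)^c=\sum_{k\ge0}a_kt^k$ with $g$ a polynomial and $c\geq 0$, and write $f=q+\dfrac{p}{(1-t)^c}$ with $q,p$ polynomials and $\deg p<c$. Then there is a unique polynomial $P$ with $a_k=P(k)$ for large $k$, and $a_k-P(k)=[t^k]q$ for all $k\ge0$. In particular, if $f=O(t^{-1})$, then $a_k=P(k)$ for all $k\ge0$. If $f=At^d+O(t^{d-1})$ with $d\ge0$ and $A\ne0$, then $a_d-P(d)=A$ and $a_k=P(k)$ for all $k>d$.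

*Proof.* If $c=0$ then $p=0$, and $P=0$ works. Let $c\ge1$. For $0\le r\le c-1$ the coefficient of $t^k$ in $t^r/(1-t)^c$ is $\binom{k-r+c-1}{c-1}$ for $k\ge r$. As a polynomial in $k$, this binomial coefficient vanishes for $r-c+1\le k\le r-1$. Since $r-c+1\le 0$, this range contains all $k$ with $0\le k<r$, where the coefficient of $t^k$ is also $0$. So the coefficients of $t^r/(1-t)^c$, and hence of $p/(1-t)^c$, are given by one polynomial $P$ in $k$ for all $k\ge0$. This gives $a_k-P(k)=[t^k]q$. Uniqueness holds because two polynomials that agree for all large $k$ are equal. Finally $p/(1-t)^c=O(t^{-1})$, so $f$ and $q$ have the same behavior at infinity down to the constant term: if $f=O(t^{-1})$ then $q=0$, and if $f=At^d+O(t^{d-1})$ then $q$ has degree $d$ and leading coefficient $A$. $\square$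

### A tree splits into its vertices

*Proof of the special case.* A tree has no loops, so the half-edges at $v$ lie on distinct edges. Hence $\partial_v$ is injective, and its image $D_v$, the span of the differences of edges at $v$, has dimension $\deg v-1$. Any two edges are joined by a chain of edges in which consecutive ones share a vertex, so $\sum_vD_v=D$. Moreover
$$
\sum_v\dim D_v=\sum_v(\deg v-1)=2|E|-|V|=|E|-1=\dim D ,
$$
because $|V|=|E|+1$. So $D=\bigoplus_vD_v$ and $S=\bigotimes_v\operatorname{Sym}D_v$. Therefore $\mathbb K_\Gamma$ is the tensor product **over the field** $\mathbb F$ of the complexes $D_v\otimes\operatorname{Sym}D_v(-1)\to\operatorname{Sym}D_v$.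

Take one such factor with $\dim D_v=n$. Its $H_0$ is $\mathbb F$, in weight $0$. Let $\sigma_n(t)$ be the Hilbert series of its $H_1$. The Euler characteristic gives $1-\sigma_n=(1-nt)/(1-t)^n$, that is,
$$
\sigma_n(t)=1-\frac{1-nt}{(1-t)^n}=O(1)\tag{4}
$$
(for $n=0$ and $n=1$ one gets $\sigma_n=0$). By the Künneth formula over $\mathbb F$,
$$
h_i(t)=\sum_{A\subset V,\ |A|=i}\ \prod_{v\in A}\sigma_{\deg v-1}(t)=O(1).
$$
So (3) is $O(t^{-1})$, and Lemma 1 says the onset is $0$. $\square$

For the star with three edges, $\sigma_2=t^2/(1-t)^2$, and (3) is $t^2/(1-t)^3$ for $i=1$. So $\dim H_1(B_k\Gamma)=\binom k2$ for all $k\ge0$.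

What changes in general? The tree entered at one place only: the subspaces $\partial_v(W_v)$ were independent, and the $\partial_v$ were injective. A cycle destroys this.

## 2. What a cycle does

**Circle.** Take one vertex with one loop. Then $D=0$, $W_v=\mathbb F$ and $\partial_v=0$, so $h_1=t$. The series (3) is $t/(1-t)=-1+1/(1-t)$. The onset of $H_1$ is $1$.

**Lollipop.** Take a loop $e$ at $v$ and an edge $\ell$ from $v$ to a leaf $u$. Then $D=\mathbb Fx$ with $x=e-\ell$, $W_u=0$, and $W_v$ has a basis with $\partial_v$-values $0$ (the difference of the two half-edges of the loop) and $x$. So $\mathbb K_\Gamma$ is $S(-1)^2\to S=\mathbb F[x]$, $(y,z)\mapsto xz$, and $H_1(\mathbb K_\Gamma)=S(-1)$. The series (3) is $t/(1-t)^2$, so $\dim H_1(B_k\Gamma)=k$ for all $k\ge 0$. Here $\partial_v$ is not injective.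

**Theta graph.** Take two vertices $v,w$ joined by three edges $a,b,c$. With $\alpha=a-c$, $\beta=b-c$ we have $D=\langle\alpha,\beta\rangle$, and $W_v$, $W_w$ both map isomorphically onto $D$: the two vertices compete for the same space. Let $S=\mathbb F[\alpha,\beta]$. Clearly $H_0(\mathbb K)=\mathbb F$. An element of $\mathbb K_2$ is a $2\times2$ matrix $N$ over $S$, and it is a cycle exactly when
$$
N(\alpha,\beta)^T=0,\qquad(\alpha,\beta)N=0.
$$
The first condition says that row $r$ is $f_r\cdot(\beta,-\alpha)$. The second then says $\alpha f_1+\beta f_2=0$, so $(f_1,f_2)=g\cdot(\beta,-\alpha)$. If $g$ has degree $d$, the weight is $2+2+d$, so $h_2=t^4/(1-t)^2$. The Euler characteristic of $\mathbb K$ is $(1-2t)^2/(1-t)^2$, whence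
$$
h_1=1+\frac{t^4-(1-2t)^2}{(1-t)^2}=1+\frac{(t^2-2t+1)(t^2+2t-1)}{(1-t)^2}=t^2+2t .
$$
So $H_1(\mathbb K)$ is finite-dimensional, and (3) is
$$
\frac{t^2+2t}{1-t}=-t-3+\frac{3}{1-t}.
$$
The numbers $\dim H_1(B_k\Gamma)$ are $0,2,3,3,3,\dots$, and the onset is $2$.

So cycles do raise the onset. For fixed $i$ one might fear that graphs with many vertices and many cycles raise it without limit. They do not.

**Theorem 1.** Let $\Gamma$ be a finite connected graph with at least one edge, and let $i\ge0$. Then $H_i(B\Gamma)$ has Castelnuovo–Mumford regularity $\le 2i$ and depth $\ge1$ (if nonzero) over $\mathbb F[E]$. Consequently: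

- (a) $\dim_{\mathbb F}H_i(B_k\Gamma)=P^i_\Gamma(k)$ for all $k\ge2i$;
- (b) $\operatorname{Tor}_j^{\mathbb F[E]}(\mathbb F,H_i(B\Gamma))$ vanishes in degrees $>2i+j$. In particular $H_i(B\Gamma)$ is generated in degrees $\le2i$, with relations in degrees $\le2i+1$.

If $\Gamma$ is a single point, then $H_i(B\Gamma)=0$ for $i\ge1$. So for $i\ge1$ (in particular $i\ge2$) the onset of $H_i(B\Gamma)$, that is, the regularity in the sense of the question, is at most $2i$ for every finite connected graph $\Gamma$ and every field $\mathbb F$. The answer to the question is **no**.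

**Theorem 2 (sharpness).** For every $i\ge1$ and every field $\mathbb F$ there is a finite connected graph $\Gamma_i$ for which the onset of $H_i(B\Gamma_i)$ is exactly $2i$. Hence the maximum over all $\Gamma$ is exactly $2i$. The Castelnuovo–Mumford bound in Theorem 1 is also sharp.

## 3. Local cohomology measures the deviation from the Hilbert polynomial

Let $S$ be a standard graded polynomial ring over $\mathbb F$ with irrelevant ideal $\mathfrak m$, and $M$ a finitely generated graded $S$-module. The local cohomology modules $H^j_{\mathfrak m}(M)$ are graded. They vanish in all large degrees, and they are finite-dimensional in each degree. The module $H^0_{\mathfrak m}(M)$ consists of the elements killed by some power of $\mathfrak m$; it has finite length.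

**Definition.** The Castelnuovo–Mumford regularity $\operatorname{reg}M$ is the least $\rho$ such that $H^j_{\mathfrak m}(M)_k=0$ for all $j$ and all $k>\rho-j$. We put $\operatorname{reg}0=-\infty$.

Two examples over $S=\mathbb F[x]$. For $M=\mathbb F[x]/(x^n)$, $n\ge1$, only $H^0_{\mathfrak m}(M)=M$ is nonzero, with top degree $n-1$, so $\operatorname{reg}M=n-1$. For $M=\mathbb F[x]$, only $H^1_{\mathfrak m}(M)=x^{-1}\mathbb F[x^{-1}]$ is nonzero, with top degree $-1$, so $\operatorname{reg}M=0$.

We use the following standard facts (see for example Eisenbud, *The Geometry of Syzygies*, and Bruns–Herzog, *Cohen–Macaulay Rings*).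

- (R1) If $0\to A\to B\to C\to0$ is exact, then $\operatorname{reg}A\le\max(\operatorname{reg}B,\operatorname{reg}C+1)$. Indeed $H^{j-1}_{\mathfrak m}(C)\to H^j_{\mathfrak m}(A)\to H^j_{\mathfrak m}(B)$ is exact, and $H^{j-1}_{\mathfrak m}(C)_k=0$ for $k>(\operatorname{reg}C+1)-j$.
- (R2) A polynomial ring has regularity $0$: in $n$ variables only $H^n_{\mathfrak m}$ is nonzero, with top degree $-n$. If $M\ne0$ has finite length, then $H^j_{\mathfrak m}(M)=0$ for $j\ge1$, and $\operatorname{reg}M$ is the top degree of $M$. The local cohomology of an $S/I$-module is the same over $S$ and over $S/I$.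
- (R3) $\operatorname{Tor}^S_j(\mathbb F,M)$ vanishes in degrees $>\operatorname{reg}M+j$.
- (R4) $\dim M_k-P_M(k)=\sum_j(-1)^j\dim H^j_{\mathfrak m}(M)_k$ for all $k$, where $P_M$ is the Hilbert polynomial of $M$.
- (R5) Let $M'=M\otimes_{\mathbb F}\mathbb F[t]$ over $S[t]$, with $\deg t=1$ and irrelevant ideal $\mathfrak m'$. The Čech complex of $M'$ is the tensor product over $\mathbb F$ of the Čech complexes of $M$ and of $\mathbb F[t]$, so $H^{j+1}_{\mathfrak m'}(M')=H^j_{\mathfrak m}(M)\otimes t^{-1}\mathbb F[t^{-1}]$ and $H^0_{\mathfrak m'}(M')=0$. The cohomological index goes up by one and the top degree goes down by one, so $\operatorname{reg}M'=\operatorname{reg}M$.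
- (R6) Regularity is unchanged by extension of the field $\mathbb F$, since Čech complexes commute with it.

By (R4), a bound on regularity bounds the onset; this is why Theorem 1 is stated with $\operatorname{reg}$. The two numbers differ in general. For the star with three edges, $H_1(\mathbb K_\Gamma)$ is the syzygy module of two variables $x,y$, generated by $(y,-x)$ in weight $2$. It is $S(-2)$, of regularity $2$, although the onset of $H_1(B\Gamma)$ is $0$.

## 4. Linear forms at several vertices

### The complex of a system

Later we divide $D$ by a line, and we do not want to ask whether the result comes from a graph. So we forget the graph and keep the linear algebra.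

**Definition.** A *system* is a finite-dimensional vector space $D$ with a finite family of linear maps $\partial_v:W_v\to D$ $(v\in V)$, where the $W_v$ are finite-dimensional and the $\partial_v$ need not be injective. Put $S=\operatorname{Sym}D$ and
$$
K_v=(W_v\otimes S(-1)\to S),\qquad w\mapsto\partial_v(w)\in S_1,
$$
in homological degrees $1,0$. The complex of the system is $\mathbb K=\bigotimes_{S,\,v\in V}K_v$.

Each $\mathbb K_i$ is a finite free $S$-module generated in degree $i$. For the lollipop, $D=\mathbb Fx$, and the only nonzero $W_v$ is $\mathbb F^2\to\mathbb Fx$, $(y,z)\mapsto zx$.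

**Theorem A.** For every system and every $i\ge0$: $\operatorname{reg}H_i(\mathbb K)\le2i$.

Two approaches suggest themselves. Each of them stops, and seeing where is the best preparation for the proof.

### First approach: delete a vertex

Let $\mathbb K^v=\bigotimes_{w\ne v}K_w$, the complex of the system with the same $D$ and with $v$ omitted. Place the factor $K_v$ first in the tensor product. The subcomplex $S\subset K_v$ gives
$$
0\to\mathbb K^v\to\mathbb K\to W_v\otimes\mathbb K^v(-1)[1]\to0,\tag{5}
$$
where $[1]$ means that $W_v\otimes\mathbb K^v_{i-1}(-1)$ sits in degree $i$. If $z\in\mathbb K^v$ is a cycle and $w\in W_v$, then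
$$
\partial(w\otimes z)=\partial_v(w)z,\tag{6}
$$
so the connecting map of (5) is $w\otimes[z]\mapsto\partial_v(w)[z]$. Put $N=H_i(\mathbb K^v)$ and $L=\partial_v(W_v)$. The long exact sequence begins
$$
0\to N/LN\to H_i(\mathbb K)\to W_v\otimes H_{i-1}(\mathbb K^v)(-1).
$$
An induction on the number of vertices would supply $\operatorname{reg}N\le2i$, and we would want a bound for $\operatorname{reg}(N/LN)$. Here it stops: $\operatorname{reg}N$ does not bound $\operatorname{reg}(N/LN)$, even for a single linear form.

**Example.** Let $T=\mathbb F[x,y,z]$ and $r\ge1$. Let $N$ have generators $g_0,\dots,g_r,f_0,\dots,f_{r+1}$ in degree $0$ and relations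
$$
xg_j+yg_{j-1}=zf_j\qquad(0\le j\le r+1,\ g_{-1}=g_{r+1}=0).
$$
The presentation map $T(-1)^{r+2}\to T^{2r+3}$ is injective, as its $f$-components show. Over $T$ only $H^3_{\mathfrak m}$ of a free module is nonzero, with top degree $-3$ for $T$ and $-2$ for $T(-1)$. So $H^2_{\mathfrak m}(N)$ and $H^3_{\mathfrak m}(N)$ vanish above degrees $-2$ and $-3$, the other $H^j_{\mathfrak m}(N)$ are zero, and $\operatorname{reg}N\le0$.

On the other hand $N/zN=C\oplus\mathbb F[x,y]^{r+2}$, where $C$ is generated over $\mathbb F[x,y]$ by $g_0,\dots,g_r$ with relations $xg_j+yg_{j-1}=0$. Deleting the last or the first column of the presentation matrix of $C$ leaves a triangular matrix of determinant $x^{r+1}$ or $y^{r+1}$. These maximal minors annihilate $C$, so $C$ has finite length. And $C$ is nonzero in degree $r$. To see this, let $C'$ have basis $\epsilon_{a,b}$, $a,b\ge0$, $a+b\le r$, with $\epsilon_{a,b}$ in degree $r-a-b$, $x\epsilon_{a,b}=\epsilon_{a-1,b}$, $y\epsilon_{a,b}=\epsilon_{a,b-1}$, and zero for negative indices. Then $g_j\mapsto(-1)^j\epsilon_{j,r-j}$ respects the relations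 and defines a surjection $C\to C'$, and $\epsilon_{0,0}\neq0$ has degree $r$. Hence $\operatorname{reg}(N/zN)\ge r$.

(This does not say that such an $N$ occurs as some $H_i(\mathbb K^v)$. It says that the bound cannot be deduced from $\operatorname{reg}N\le2i$ alone.)

### Second approach: cut by a general hyperplane

In the first approach the linear forms were forced on us and could be in bad position. So divide by a general $x\in D$ and use induction on $\dim D$. This will give $\operatorname{reg}(M/xM)\le2i$ for $M=H_i(\mathbb K)$, and from it the required vanishing of $H^j_{\mathfrak m}(M)$ for all $j\ge1$. But $H^0_{\mathfrak m}(M)$ escapes: for $M=\mathbb F[x]/(x^n)$ the quotient $M/xM=\mathbb F$ has regularity $0$ whatever $n$ is, while $\operatorname{reg}M=n-1$. So the hyperplane section cannot control finite-length submodules.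

### Torsion of high degree is killed by every vertex

Return to (5), but look only at $H^0_{\mathfrak m}(M)$. A torsion class of degree $\ge2i$ in $M$ maps to a torsion class in $W_v\otimes H_{i-1}(\mathbb K^v)(-1)$, and by induction on $i$ that module has no torsion in degrees $\ge2i$. So the class comes from $H_i(\mathbb K^v)$, and then (6) says that $\partial_v(W_v)$ kills it. The vertex $v$ was arbitrary. So such a class is killed by $\sum_v\partial_v(W_v)$, which we may assume to be all of $D$.

The hyperplane section, in turn, says that a torsion class of degree $>2i$ is $x$ times a torsion class of degree one less, which is still $\ge2i$. The latter is killed by $D$, and in particular by $x$. So the class is zero. What each method misses, the other supplies.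

## 5. Proof of Theorem A

**Setup of the induction.** The goal here is to reduce to the case where the linear forms span $D$ and the field is infinite. Passing from $\mathbb F$ to a larger field $\mathbb F'$ replaces $H_i(\mathbb K)$ by $H_i(\mathbb K)\otimes\mathbb F'$, the homology of the extended system. So by (R6) we may assume that $\mathbb F$ is infinite. We use induction on $\dim D$ and, for fixed $\dim D$, on $i$; the statement at each stage is about all systems over $\mathbb F$. Since $S$ is Noetherian and each $\mathbb K_i$ is finite free, every $H_i(\mathbb K)$ is finitely generated.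

If $i=0$, then $H_0(\mathbb K)=S/(\sum_v\partial_vW_v)$ is a polynomial ring, of regularity $0$ by (R2). If $D=0$, then $S=\mathbb F$ and all differentials vanish, so $H_i(\mathbb K)=\mathbb K_i$ is concentrated in degree $i$, and its regularity is $\le i\le2i$.

Now let $i\ge1$ and $\dim D\ge1$. Put $D'=\sum_v\partial_v(W_v)$. If $D'\ne D$, choose a complement $D''$ of $D'$ in $D$, and let $\mathbb K'$ be the complex of the system $(D';W_v\to D')$. Then $S=\operatorname{Sym}D'\otimes\operatorname{Sym}D''$ and $\mathbb K=\mathbb K'\otimes_{\mathbb F}\operatorname{Sym}D''$, so $H_i(\mathbb K)=H_i(\mathbb K')\otimes_{\mathbb F}\operatorname{Sym}D''$. By induction $\operatorname{reg}H_i(\mathbb K')\le2i$, and (R5), applied once for each basis vector of $D''$, gives $\operatorname{reg}H_i(\mathbb K)\le2i$. So from now on assume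
$$
\sum_v\partial_v(W_v)=D.\tag{7}
$$
Write $M=H_i(\mathbb K)$.

**Step 1: a general hyperplane section has regularity at most $2i$.** This step feeds in the induction on $\dim D$.

*Choice of $x$.* The modules $H_i(\mathbb K)$ and $H_{i-1}(\mathbb K)$ have finitely many associated primes, all homogeneous. If $\mathfrak p\ne\mathfrak m$ is one of them, then $\mathfrak p\cap D$ is a proper subspace of $D=S_1$, since $\mathfrak p\supseteq D$ would force $\mathfrak p=\mathfrak m$. As $\mathbb F$ is infinite, $D$ is not a finite union of proper subspaces. So there is $0\ne x\in D$ outside all these primes. For $N=H_i(\mathbb K)$ or $H_{i-1}(\mathbb K)$, every associated prime of the submodule $(0:_Nx)$ is an associated prime of $N$ containing $x$, hence equals $\mathfrak m$. So $(0:_Nx)$ has finite length.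

*The section.* Since $S/xS=\operatorname{Sym}(D/\mathbb Fx)$, the complex $\bar{\mathbb K}=\mathbb K/x\mathbb K$ is the complex of the system $(D/\mathbb Fx;\ W_v\to D/\mathbb Fx)$. The modules $\mathbb K_i$ are free, so $0\to\mathbb K(-1)\xrightarrow{x}\mathbb K\to\bar{\mathbb K}\to0$ is exact. Its long exact sequence
$$
H_i(\mathbb K)(-1)\xrightarrow{x}H_i(\mathbb K)\to H_i(\bar{\mathbb K})\to H_{i-1}(\mathbb K)(-1)\xrightarrow{x}H_{i-1}(\mathbb K)
$$
gives
$$
0\to M/xM\to H_i(\bar{\mathbb K})\to Q\to0,\qquad Q=(0:_{H_{i-1}(\mathbb K)}x)(-1).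
$$
By induction on $\dim D$, $\operatorname{reg}H_i(\bar{\mathbb K})\le2i$ over $S/xS$, hence over $S$ by (R2). The module $Q$ has finite length, so it lies in $H^0_{\mathfrak m}(H_{i-1}(\mathbb K))(-1)$. By induction on $i$, $H^0_{\mathfrak m}(H_{i-1}(\mathbb K))$ vanishes in degrees $>2(i-1)$, so $Q$ vanishes in degrees $>2i-1$, and $\operatorname{reg}Q\le2i-1$ by (R2). Now (R1) gives
$$
\operatorname{reg}(M/xM)\le\max(2i,\,(2i-1)+1)=2i.\tag{8}
$$

**Step 2: $H^j_{\mathfrak m}(M)_k=0$ for $j\ge1$ and $k>2i-j$.** This step lifts the bound from $M/xM$ to $M$ in positive cohomological degree. In the exact sequence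
$$
0\to(0:_Mx)(-1)\to M(-1)\xrightarrow{x} xM\to0
$$
the first module has finite length, so its $H^j_{\mathfrak m}$ and $H^{j+1}_{\mathfrak m}$ vanish for $j\ge1$. Hence $H^j_{\mathfrak m}(M(-1))\cong H^j_{\mathfrak m}(xM)$ for $j\ge1$. Insert this in the long exact sequence of $0\to xM\to M\to M/xM\to0$ in degree $k+1$. Since the composite $M(-1)\to xM\subset M$ is multiplication by $x$, we get an exact sequence
$$
H^{j-1}_{\mathfrak m}(M/xM)_{k+1}\to H^j_{\mathfrak m}(M)_k\xrightarrow{\ x\ }H^j_{\mathfrak m}(M)_{k+1}\qquad(j\ge1).
$$
If $k>2i-j$, then $k+1>2i-(j-1)$, and the left term is $0$ by (8). So $x:H^j_{\mathfrak m}(M)_k\to H^j_{\mathfrak m}(M)_{k+1}$ is injective for every $k>2i-j$. Iterating, $H^j_{\mathfrak m}(M)_k$ embeds in $H^j_{\mathfrak m}(M)_{k+s}$ for all $s$, and the latter is $0$ for large $s$. So $H^j_{\mathfrak m}(M)_k=0$ for all $k>2i-j$.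

**Step 3: $D\cdot H^0_{\mathfrak m}(M)_k=0$ for $k\ge2i$.** This step uses the vertices, one at a time. Fix $v\in V$. From (5) we have the exact sequence
$$
H_i(\mathbb K^v)\to M\to W_v\otimes H_{i-1}(\mathbb K^v)(-1).
$$
Let $A_v\subset M$ be the image of the first map. By (6), if $z\in\mathbb K^v$ is a cycle and $w\in W_v$, then $\partial_v(w)z$ is a boundary in $\mathbb K$; so $\partial_v(W_v)A_v=0$.

Let $m\in H^0_{\mathfrak m}(M)_k$ with $k\ge2i$. Its image on the right is again killed by a power of $\mathfrak m$, so it lies in $W_v\otimes H^0_{\mathfrak m}(H_{i-1}(\mathbb K^v))_{k-1}$. Now $\mathbb K^v$ is the complex of a system with the same $D$, so by induction on $i$ the module $H^0_{\mathfrak m}(H_{i-1}(\mathbb K^v))$ vanishes in degrees $>2(i-1)$. As $k-1\ge2i-1>2(i-1)$, the image of $m$ is $0$. Hence $m\in A_v$ and $\partial_v(W_v)m=0$. This holds for every $v$, so $Dm=0$ by (7).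

**Step 4: $H^0_{\mathfrak m}(M)_k=0$ for $k>2i$.** This step combines (8) with Step 3. Let $z\in H^0_{\mathfrak m}(M)_k$ with $k\ge2i+1$. Its image in $M/xM$ is killed by a power of $\mathfrak m$, so it lies in $H^0_{\mathfrak m}(M/xM)_k$, which is $0$ by (8). Thus $z=xy$ with $y\in M_{k-1}$.

The element $y$ is torsion too: for some $s$ we have $0=\mathfrak m^sz=x\,\mathfrak m^sy$, so $\mathfrak m^sy\subset(0:_Mx)$. This module has finite length, so a further power of $\mathfrak m$ kills $\mathfrak m^sy$. Hence $y\in H^0_{\mathfrak m}(M)_{k-1}$. Since $k-1\ge2i$, Step 3 gives $Dy=0$. As $x\in D$, we get $z=xy=0$.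

Steps 2 and 4 together say $\operatorname{reg}M\le2i$. $\blacksquare$

The theta graph shows how tight this is. There $H_1(\mathbb K)$ is all torsion, of dimensions $2$ and $1$ in weights $1$ and $2$. The class in weight $2=2i$ is killed by $D$, as Step 3 demands, and there is nothing in weight $3$.

## 6. From systems back to graphs: proof of Theorem 1

Let $\Gamma$ have at least one edge. By (2), $H_i(B\Gamma)\cong\mathbb F[e_0]\otimes_{\mathbb F}H_i(\mathbb K_\Gamma)$, where $\mathbb K_\Gamma$ is the complex of the system $(D;W_v)$ of Section 1. In this section $\mathfrak m$ is the irrelevant ideal of $\mathbb F[E]$.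

**Regularity and depth.** Theorem A gives $\operatorname{reg}H_i(\mathbb K_\Gamma)\le2i$. By (R5) with $t=e_0$, $\operatorname{reg}H_i(B\Gamma)\le2i$ over $\mathbb F[E]$, and $H^0_{\mathfrak m}(H_i(B\Gamma))=0$. The latter says that the depth is $\ge1$ if the module is nonzero.

**Part (b).** This is (R3). The cases $j=0$ and $j=1$ give the degrees of generators and relations.

**Part (a).** Let $k\ge2i$. For $j\ge1$ we have $k>2i-j$, so $H^j_{\mathfrak m}(H_i(B\Gamma))_k=0$. For $j=0$ the local cohomology vanishes altogether. So the right side of (R4) is $0$, and $\dim H_i(B_k\Gamma)=P^i_\Gamma(k)$. Note the role of the depth: for $j=0$ the regularity bound alone would only give vanishing for $k>2i$.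

**The point.** If $\Gamma$ is a single point, then $B\Gamma$ consists of two points, the empty configuration and the one-particle configuration. So $H_i(B\Gamma)=0$ for $i\ge1$. $\blacksquare$

Hence for each fixed $i\ge2$ the onset of $H_i(B\Gamma)$ is at most $2i$ for every finite connected graph: arbitrarily large onset does not occur.

## 7. Gluing theta graphs along legs: proof of Theorem 2

By Lemma 1 and (3), we want a graph for which $h_i(t)$ grows like $t^{2i}$ at infinity. For $i=1$ the theta graph has $h_1=t^2+2t$. For larger $i$ we want a product of $i$ such blocks, and the tree argument shows how to get one: join the blocks so that $D$ splits as a direct sum. We give each theta graph a leg and glue the legs at their free ends.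

**Step 1: the building block.** This step computes the series of one block. Let $\Lambda$ have vertices $v,w,u$, three edges $a,b,c$ joining $v$ and $w$, and an edge $\ell$ joining $v$ and $u$. Put $\alpha=a-c$, $\beta=b-c$, $\lambda=\ell-c$. Then $D_\Lambda=\langle\alpha,\beta,\lambda\rangle$ has dimension $3$, $W_v$ has a basis mapping to $\alpha,\beta,\lambda$, $W_w$ has a basis mapping to $\alpha,\beta$, and $W_u=0$. Let $S=\mathbb F[\alpha,\beta,\lambda]$, with irrelevant ideal $\mathfrak m$, and let $h_j$ be the Hilbert series of $H_j(\mathbb K_\Lambda)$; it is zero for $j>2$.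

First, $H_0=S/\mathfrak m=\mathbb F$, so $h_0=1$.

Next, $H_2$ consists of the $3\times2$ matrices $N$ over $S$ with
$$
N(\alpha,\beta)^T=0,\qquad(\alpha,\beta,\lambda)N=0,
$$
because the boundary of $\sum_{r,c}N_{rc}\,v_r\otimes w_c$ has components $(\alpha,\beta,\lambda)N$ along $W_w$ and $-N(\alpha,\beta)^T$ along $W_v$. The first condition says that row $r$ is $f_r\cdot(\beta,-\alpha)$. The second then says $\alpha f_1+\beta f_2+\lambda f_3=0$. If the $f_r$ have degree $d$, the entries of $N$ have degree $d+1$ and the weight is $2+1+d$. The map $(f_1,f_2,f_3)\mapsto\alpha f_1+\beta f_2+\lambda f_3$ raises degree by one and has image $\mathfrak m$, whose Hilbert series is $\frac1{(1-t)^3}-1$. So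
$$
h_2=t^3\Big(\frac3{(1-t)^3}-\frac1t\Big(\frac1{(1-t)^3}-1\Big)\Big)=t^2+\frac{3t^3-t^2}{(1-t)^3}=t^2+O(1).
$$

Finally the Euler characteristic gives $h_0-h_1+h_2=\dfrac{(1-3t)(1-2t)}{(1-t)^3}$, so
$$
h_1=1+t^2+\frac{3t^3-7t^2+5t-1}{(1-t)^3}=1+t^2+\frac{3t-1}{1-t}=t^2-2+\frac2{1-t}=t^2+O(1),
$$
where we used $3t^3-7t^2+5t-1=(1-t)^2(3t-1)$.

**Step 2: the graph $\Gamma_i$ and its complex.** This step shows that the blocks do not interact. Take $i$ copies $\Lambda^{(1)},\dots,\Lambda^{(i)}$ of $\Lambda$ and identify their vertices $u$ to a single vertex $u$. The graph $\Gamma_i$ is connected with $4i$ edges, so $\dim D=4i-1$. Let $D_u$ be the span of the differences $\ell_s-\ell_{s'}$, of dimension $i-1$. If $e,e'$ are edges of the copies $s,s'$, then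
$$
e-e'=(e-\ell_s)+(\ell_s-\ell_{s'})+(\ell_{s'}-e'),
$$
so the spaces $D_{\Lambda^{(1)}},\dots,D_{\Lambda^{(i)}},D_u$ span $D$. Their dimensions add up to $3i+(i-1)=\dim D$. Hence
$$
D=\bigoplus_sD_{\Lambda^{(s)}}\oplus D_u .
$$
The spaces $W$ at the two vertices of $\Lambda^{(s)}$ other than $u$ map into $D_{\Lambda^{(s)}}$, and $W_u$ maps isomorphically onto $D_u$. Therefore $\mathbb K_{\Gamma_i}$ is the tensor product over $\mathbb F$ of the complexes $\mathbb K_{\Lambda^{(s)}}$ and the complex $D_u\otimes\operatorname{Sym}D_u(-1)\to\operatorname{Sym}D_u$. The last complex was computed in Section 1: its $H_0$ is $\mathbb F$ and its $H_1$ has Hilbert series $\sigma_{i-1}(t)=O(1)$, by (4). The Künneth formula gives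
$$
\sum_jh_j(\Gamma_i)s^j=(1+h_1s+h_2s^2)^i\,(1+\sigma_{i-1}s).
$$

**Step 3: growth of $h_i(\Gamma_i)$.** This step isolates the leading term in the coefficient of $s^i$. The product $h_1^i=(t^2+O(1))^i=t^{2i}+O(t^{2i-1})$ occurs exactly once. Every other term is a multiple of one of the following:

- $h_1^ah_2^b$ with $a+2b=i$ and $b\ge1$, which is $O(t^{2(a+b)})=O(t^{2(i-b)})=O(t^{2i-2})$;
- $\sigma_{i-1}h_1^ah_2^b$ with $a+2b=i-1$, which is $O(t^{2(a+b)})=O(t^{2(i-1-b)})=O(t^{2i-2})$.

So $h_i(\Gamma_i)=t^{2i}+O(t^{2i-1})$.

**Step 4: the onset.** This step converts growth into onset. By (3),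
$$
\sum_k\dim H_i(B_k\Gamma_i)\,t^k=\frac{h_i(\Gamma_i)}{1-t}=-t^{2i-1}+O(t^{2i-2}).
$$
Lemma 1 with $d=2i-1$ and $A=-1$ gives
$$
\dim H_i(B_k\Gamma_i)-P^i_{\Gamma_i}(k)=\begin{cases}-1&k=2i-1,\\0&k\ge2i.\end{cases}
$$
So the onset of $H_i(B\Gamma_i)$ is exactly $2i$. Together with Theorem 1, the maximum over all $\Gamma$ is exactly $2i$.

For $i=1$ we have $\Gamma_1=\Lambda$, and the series is
$$
\frac{t^2-2}{1-t}+\frac2{(1-t)^2}=-t-1-\frac1{1-t}+\frac2{(1-t)^2}.
$$
So $P^1_\Lambda(k)=2k+1$, while the dimensions are $0,2,5,7,9,\dots$; at $k=1$ the value is $2$, one less than $P^1_\Lambda(1)=3$.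

**Step 5: the Castelnuovo–Mumford bound.** This step shows that $2i$ cannot be improved in Theorem 1 either. Suppose $\operatorname{reg}H_i(B\Gamma_i)\le2i-1$, and let $k\ge2i-1$. For $j\ge1$ we have $k>(2i-1)-j$, so $H^j_{\mathfrak m}(H_i(B\Gamma_i))_k=0$, and $H^0_{\mathfrak m}(H_i(B\Gamma_i))=0$ by Theorem 1. Then (R4) would give $\dim H_i(B_k\Gamma_i)=P^i_{\Gamma_i}(k)$ at $k=2i-1$, contradicting Step 4. So $\operatorname{reg}H_i(B\Gamma_i)=2i$. $\blacksquare$
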